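\title{The sharp Markov factor at an endpoint of a system of Jordan arcs}

\begin{abstract}
Let $E$ be a union of finitely many disjoint $C^{1+\alpha}$ Jordan arcs in the plane, let $A$ be an endpoint of one of them, and let $\omega_E$ be the density of the equilibrium measure of $E$. We prove that $\Omega_A=\lim_{z\to A}\sqrt{|z-A|}\,\omega_E(z)$ exists and is positive, and that on the part of the arc closer to $A$ than to its other endpoint the $j$-th derivative of a polynomial $P_n$ of degree at most $n$ is at most $(1+o(1))\,n^{2j}(2\pi^2\Omega_A^2)^j\|P_n\|_E/(2j-1)!!$. The case $j=1$ answers a question posed in a paper of Kalmykov, Nagy and Totik. The constants are asymptotically sharp, and the result extends to every compact set that coincides with a $C^{1+\alpha}$ arc near $A$, provided $A$ lies on the outer boundary. The proof rescales the polynomials by the factor $n^{-2}$ around $A$ and identifies the possible limits: they are exactly the entire functions $k$ with $|k(w^2)|\le e^{2\pi\Omega_A|\operatorname{Im}w|}$.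
\end{abstract}

\section{The problem and the results}\label{sec:intro}

How large can the derivative of a polynomial of degree $n$ be at a point of a plane compact set $E$, if the polynomial is bounded by $1$ on $E$? We study this question at and near an endpoint of an arc, where the answer has order $n^2$, and we determine the asymptotically sharp constant.

We write $\|f\|_K=\sup_{t\in K}|f(t)|$, we let $D(a,r)$ be the open disc with center $a$ and radius $r$, $\mathbb D=D(0,1)$, and $\lambda$ is area measure. A \emph{Jordan arc} is a homeomorphic image of a segment. For $0<\alpha<1$ it is of class $C^{1+\alpha}$ if it has an injective $C^1$ parametrization $\gamma:[0,\ell]\to\mathbb C$ with $\gamma'\ne0$ and $\gamma'$ H\"older continuous of exponent $\alpha$. An arc of class $C^{2+\alpha}$ has a Lipschitz $\gamma'$ and is therefore of class $C^{1+\alpha'}$ for every $\alpha'\in(0,1)$.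

The \emph{equilibrium measure} $\mu_E$ of a compact set $E$ that contains an arc is the unique probability measure on $E$ minimizing the logarithmic energy
\[
I(\mu)=\iint\log\frac1{|z-t|}\,d\mu(z)\,d\mu(t).
\]
It describes how a unit charge that repels itself spreads over $E$. When $E$ consists of smooth arcs, $\mu_E$ has a density $\omega_E$ with respect to arc length; at an interior point of an arc it is the sum of two contributions, one from each side (Lemma~\ref{lem:density}). The charge accumulates at the tips: near an endpoint $A$ the density behaves like $1/\sqrt{|z-A|}$, and one sets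
\begin{equation}\label{eq:Omega}
\Omega_A=\lim_{z\to A,\ z\in E}\sqrt{|z-A|}\,\omega_E(z).
\end{equation}
If the limit exists, the piece of the arc within distance $\rho$ of $A$ carries the charge $(2\Omega_A+o(1))\sqrt\rho$ as $\rho\to0$.

Let $B$ be the other endpoint of the arc that ends at $A$, and let $\tilde E$ be the part of this arc that is closer to $A$ than to $B$. The inequality in question is
\begin{equation}\label{eq:markov}
\|P_n'\|_{\tilde E}\le(1+o(1))\,n^2\,2\pi^2\Omega_A^2\,\|P_n\|_E,\qquad\deg P_n\le n,
\end{equation}
where $o(1)\to0$ as $n\to\infty$, uniformly in the polynomials $P_n$. Totik proved that the limit \eqref{eq:Omega} exists and \eqref{eq:markov} holds when $E$ is a single $C^{2+\alpha}$ Jordan arc, and in that case the constant $2\pi^2\Omega_A^2$ cannot be replaced by a smaller one. The inequality is also known when $E$ is a union of finitely many real intervals, and when $E$ is a union of finitely many arcs of the unit circle. The following question is posed in \cite{KNT}.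

\medskip
\noindent\textbf{Problem.} \emph{Let $E$ be a union of finitely many pairwise disjoint $C^{2+\alpha}$ Jordan arcs, $\alpha>0$, and let $A$ be an endpoint of one of them. Is it true that the limit \eqref{eq:Omega} exists and that \eqref{eq:markov} holds?}
\medskip

The form of the constant can be guessed. For $E=[0,L]$ and $A=0$, Section~\ref{sec:segment} (after the scaling $z\mapsto Lz$) gives $\Omega_A=1/(\pi\sqrt L)$ and the sharp constant $2/L$. If the constant for a general $E$ depends on $\Omega_A$ alone, it must be $2\pi^2\Omega_A^2$, since $2\pi^2/(\pi\sqrt L)^2=2/L$. The content of the problem is that the curvature of the arc and the presence of the other arcs influence the constant only through the number $\Omega_A$.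

The answer is yes, under less smoothness and for all derivatives. Put $(2j-1)!!=1\cdot3\cdots(2j-1)$.

\begin{theorem}\label{thm:arcs}
Let $E$ be a union of finitely many pairwise disjoint $C^{1+\alpha}$ Jordan arcs, $0<\alpha<1$. Let $A,B$ be the endpoints of one of them, $\Gamma$, and let $\tilde E$ be the part of $\Gamma$ closer to $A$ than to $B$. Then $\Omega_A$ exists, $0<\Omega_A<\infty$, and for every $j\ge1$
\[
\|P_n^{(j)}\|_{\tilde E}\le(1+o(1))\,n^{2j}\,\frac{(2\pi^2\Omega_A^2)^j}{(2j-1)!!}\,\|P_n\|_E,\qquad\deg P_n\le n,
\]
with $o(1)\to0$ as $n\to\infty$ uniformly in $P_n$.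
\end{theorem}

For $j=1$ this is \eqref{eq:markov}. The only property of $\tilde E$ that we use is that its closure is a subset of $\Gamma$ not containing $B$.

The proof is local at $A$, and it is natural to carry it out for all sets that look like an arc near $A$.

\begin{definition}\label{def:adm}
Let $E\subset\mathbb C$ be compact, let $G$ be the unbounded component of $\mathbb C\setminus E$, and let $\Gamma\subset E$ be a $C^{1+\alpha}$ Jordan arc, $0<\alpha<1$, with endpoints $A$ and $B$. The triple $(E,\Gamma,A)$ is \emph{admissible} if $E\cap D(A,r)=\Gamma\cap D(A,r)$ for some $r>0$ and $A\in\partial G$. It is \emph{normalized} if $A=0$ and the tangent of $\Gamma$ at $A$ points along the positive real axis.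
\end{definition}

Nothing is assumed about $E$ away from $A$. A rigid motion normalizes any admissible triple, and it preserves the energy, arc length, degrees, supremum norms and moduli of derivatives. For $\sigma>0$ let $\mathcal B_\sigma$ be the set of entire functions $k$ such that
\[
|k(w^2)|\le e^{\sigma|\operatorname{Im}w|}\qquad\text{for all }w\in\mathbb C .
\]

\begin{theorem}\label{thm:general}
Let $(E,\Gamma,A)$ be a normalized admissible triple. Then $\Omega_A$ exists and $0<\Omega_A<\infty$. Put $\sigma=2\pi\Omega_A$, and let $\Gamma_1\subset\Gamma\setminus\{B\}$ be any closed subarc with endpoint $A$.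
\begin{enumerate}
\item[(a)] If $\deg P_n\le n$ and $\|P_n\|_E\le1$ for $n$ in an infinite set, then the functions $P_n(\zeta/n^2)$ form a normal family, and the limit of every locally uniformly convergent subsequence belongs to $\mathcal B_\sigma$.
\item[(b)] Conversely, for each $F\in\mathcal B_\sigma$ there are polynomials $P_n$ with $\deg P_n\le n$, $\|P_n\|_E\le1$ and $P_n(\zeta/n^2)\to F(\zeta)$ locally uniformly in $\mathbb C$ as $n\to\infty$.
\item[(c)] For every $j\ge1$,
\[
\lim_{n\to\infty}\ \sup_{\substack{\deg P\le n\\ \|P\|_E\le1}}\frac{\|P^{(j)}\|_{\Gamma_1}}{n^{2j}}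
=\lim_{n\to\infty}\ \sup_{\substack{\deg P\le n\\ \|P\|_E\le1}}\frac{|P^{(j)}(A)|}{n^{2j}}
=\frac{(2\pi^2\Omega_A^2)^j}{(2j-1)!!}.
\]
\end{enumerate}
\end{theorem}

The sets of Theorem~\ref{thm:arcs} give admissible triples (Section~\ref{sec:upper}), so the constants in Theorem~\ref{thm:arcs}, and in particular $2\pi^2\Omega_A^2$ in \eqref{eq:markov}, are best possible for every $E$ in the Problem. Parts (a) and (b) say that $\mathcal B_\sigma$ is exactly the set of $n^{-2}$-scaling limits at $A$ of polynomials bounded by $1$ on $E$. They explain why only $\Omega_A$ matters: at the scale $n^{-2}$ the set $E$ becomes the half-line $[0,\infty)$, and all that survives of its global shape is the growth rate $\sigma$.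

The argument has three ingredients. The substitution $z=w^2$ unfolds the endpoint into an interior point of a smooth arc, and shows that the Green function $g$ of $G$ satisfies $g(w^2)\approx\sigma|\operatorname{Im}w|$ near $0$ (Section~\ref{sec:local}). The Bernstein--Walsh inequality $|P_n|\le e^{ng}$ then puts the scaling limits into $\mathcal B_\sigma$, where Bernstein's inequality for entire functions of exponential type gives the sharp bound (Sections~\ref{sec:class} and~\ref{sec:upper}). For the converse we cut off a function in $\mathcal B_\sigma$ and correct it to a polynomial by solving a $\bar\partial$-equation with the weight $e^{-2ng}$ (Sections~\ref{sec:construct} and~\ref{sec:general}). Section~\ref{sec:segment} carries out the upper bound by hand for a segment.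

The letter $C$ denotes constants that may change from line to line and do not depend on $n$ or on the polynomials. We abbreviate
\begin{equation}\label{eq:Lambda}
\Lambda_j(\sigma)=\frac{(\sigma^2/2)^j}{(2j-1)!!}=\frac{\sigma^{2j}\,j!}{(2j)!};
\end{equation}
the two forms agree because $(2j)!=2^j\,j!\,(2j-1)!!$. For $\sigma=2\pi\Omega_A$ we have $\sigma^2/2=2\pi^2\Omega_A^2$, so $\Lambda_j(\sigma)$ is the constant in both theorems.

\section{Green functions and two inequalities}\label{sec:tools}

Let $E$ be a compact set that contains a Jordan arc, and let $G$ be the unbounded component of its complement. The measure $\mu_E$ has finite energy, hence no atoms, and $\operatorname{cap}E=e^{-I(\mu_E)}>0$ is the \emph{logarithmic capacity} of $E$. Put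
\[
p_E(z)=\int\log|z-t|\,d\mu_E(t)-\log\operatorname{cap}E,\qquad
g_E=\begin{cases}p_E&\text{in }G,\\ 0&\text{in }\mathbb C\setminus G.\end{cases}
\]
The function $g_E$ is the \emph{Green function} of $G$ with pole at infinity, extended by zero. We use the following standard facts, for which we refer to \cite{Ransford}.

\begin{enumerate}
\item[(G1)] The function $p_E$ is subharmonic on $\mathbb C$ and $\Delta p_E=2\pi\mu_E$ in the sense of distributions: $\int p_E\,\Delta h\,d\lambda=2\pi\int h\,d\mu_E$ for $h\in C_c^\infty(\mathbb C)$. The function $g_E$ is positive and harmonic in $G$, and $g_E(z)=\log|z|-\log\operatorname{cap}E+o(1)$ as $z\to\infty$. Since $|z-t|\le(1+|z|)(1+|t|)$, we have $g_E(z)\le\log(1+|z|)+C$ on $\mathbb C$.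
\item[(G2)] If $K\subset E$ is compact and contains an arc, then $g_E\le g_K$ on $\mathbb C$.
\item[(G3)] If $\Gamma$ is a Jordan arc, then $\mathbb C\setminus\Gamma$ is connected and every point of the nondegenerate continuum $\Gamma$ is regular for the Dirichlet problem, so $g_\Gamma$ is continuous on $\mathbb C$. If $\Gamma\subset E$, then $0\le g_E\le g_\Gamma$ by (G2), so $g_E$ is continuous at every point of $\Gamma$.
\item[(G4)] (Bernstein--Walsh inequality.) If $\deg P\le n$, then $|P(z)|\le e^{ng_E(z)}\|P\|_E$ for all $z\in\mathbb C$.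
\end{enumerate}

An entire function $h$ is of \emph{exponential type at most $\sigma$} if for every $\epsilon>0$ there is $C_\epsilon$ with $|h(w)|\le C_\epsilon e^{(\sigma+\epsilon)|w|}$.

\begin{enumerate}
\item[(B)] (Bernstein's inequality, \cite[Theorem 11.1.2]{Boas}.) If $h$ is entire of exponential type at most $\sigma$ and $|h|\le1$ on $\mathbb R$, then $|h^{(m)}|\le\sigma^m$ on $\mathbb R$ for every $m\ge0$.
\end{enumerate}

We apply (B) only to functions with $|h(w)|\le e^{\sigma|\operatorname{Im}w|}$, for which both hypotheses hold.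

Fact (G4) already predicts the order of growth. A polynomial with $\|P_n\|_E\le1$ stays bounded on the set where $g_E\le C/n$, and by Cauchy's estimate $|P_n'(z)|$ is at most a constant over the radius of a disc about $z$ contained in that set. We shall see that $g_E$ grows linearly in the distance from an interior point of a smooth arc and like the square root of the distance from an endpoint. The radius is thus of order $n^{-1}$ in the first case and $n^{-2}$ in the second.

\section{The segment $[0,1]$}\label{sec:segment}

Let $E=[0,1]$, $A=0$, so that $\tilde E=[0,1/2)$. Here the Green function is explicit and the whole upper bound fits in a few lines.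

Write $z=\sin^2\theta$, that is, $1-2z=\cos2\theta$. Every $z\in\mathbb C$ has this form, and $\theta$ is determined up to sign and multiples of $\pi$, so $u(z)=2|\operatorname{Im}\theta|$ is well defined. We claim that
\begin{equation}\label{eq:gsegment}
g_E(\sin^2\theta)=2|\operatorname{Im}\theta| .
\end{equation}
The numbers $e^{\pm2i\theta}$ are the roots of $X^2-2(1-2z)X+1=0$, and $e^{u(z)}$ is the larger of their moduli. Hence $u$ is continuous, and $u(z)=\log|z|+\log4+o(1)$ at infinity. It vanishes exactly when $\theta$ is real, that is, on $[0,1]$. Off $[0,1]$ we have $dz/d\theta=\sin2\theta\ne0$, so $\theta$ is locally a holomorphic function of $z$ with nonzero imaginary part, and $u$ is harmonic. The difference $u-g_E$ is harmonic off $E$, bounded at infinity, continuous and zero on $E$; it vanishes by the maximum principle.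

At $x=\sin^2\theta\in(0,1)$ we have $d\theta/dz=1/(2\sqrt{x(1-x)})$, so both normal derivatives of $g_E$ equal $1/\sqrt{x(1-x)}$. Formula \eqref{eq:density} below gives $\omega_E(x)=1/(\pi\sqrt{x(1-x)})$. Thus $\Omega_A=1/\pi$, $\sigma=2\pi\Omega_A=2$ and $2\pi^2\Omega_A^2=2$.

Let $\deg P\le n$ and $\|P\|_E\le1$. The function $h(\theta)=P(\sin^2\theta)$ is entire and even, and $|h(\theta)|\le e^{2n|\operatorname{Im}\theta|}$ by (G4) and \eqref{eq:gsegment}. By (B), $|h'|\le2n$ and $|h''|\le4n^2$ on $\mathbb R$. Evenness gives $h'(0)=0$, hence also $|h'(\theta)|\le4n^2\theta$ for $\theta\ge0$. Since $h'(\theta)=P'(\sin^2\theta)\sin2\theta$, we obtain for $0<\theta\le\pi/4$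
\[
|P'(\sin^2\theta)|\le\min\Bigl(2n^2\,\frac{2\theta}{\sin2\theta},\ \frac{2n}{\sin2\theta}\Bigr).
\]
For $\theta\le n^{-1/2}$ the first term is $2n^2(1+O(1/n))$. For $n^{-1/2}\le\theta\le\pi/4$ we have $\sin2\theta\ge4\theta/\pi$, and the second term is at most $\frac\pi2n^{3/2}$. This proves \eqref{eq:markov} for the segment.

The constant is attained. Let $T_n$ be the polynomial of degree $n$ with $T_n(\cos t)=\cos nt$, and let $P(z)=T_n(1-2z)$. Then $h(\theta)=\cos2n\theta$, $\|P\|_E=1$, and $2P'(0)=h''(0)=-4n^2$. Moreover
\[
P(w^2/n^2)=\cos\bigl(2n\arcsin(w/n)\bigr)\longrightarrow\cos2w ,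
\]
so the scaling limit of these polynomials is $\cos(\sigma\sqrt\zeta)$ with $\sigma=2$.

The computation shows three features of the general proof: a substitution with a double point at $A$ turns $P'$ into a second derivative; only points very close to $A$ contribute at order $n^2$; and the extremal function is $\cos(\sigma\sqrt\zeta)$. What is special to the segment is the entire function $\sin^2\theta$, which maps the real line onto $E$ and linearizes $g_E$ exactly. For a general set we use $z=w^2$ instead. It straightens $E$ and linearizes $g_E$ only to first order at $0$, and rescaling makes the error disappear in the limit.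

\section{The Green function near an arc and near its endpoint}\label{sec:local}

We need the first-order behavior, with an error term, of a nonnegative harmonic function that vanishes on a $C^{1+\alpha}$ arc. The reflection principle gives this for an arc of a circle, and a conformal map reduces the general case to that one, provided the map is smooth up to the boundary. This is the place where the H\"older condition enters.

\begin{enumerate}
\item[(KW)] (Kellogg--Warschawski, \cite[Theorems 3.5 and 3.6]{Pommerenke}.) If $U$ is a Jordan domain with $C^{1+\alpha}$ boundary, $0<\alpha<1$, and $f:\mathbb D\to U$ is conformal, then $f$ extends to a homeomorphism $\overline{\mathbb D}\to\overline U$, the derivative $f'$ extends to an $\alpha$-H\"older continuous function on $\overline{\mathbb D}$, and $f'\ne0$ on $\overline{\mathbb D}$.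
\end{enumerate}

\subsection{Interior points}

We identify $x+iy$ with $(x,y)$. A \emph{standard square} consists of $R=[-s,s]^2$ and a real function $\varphi\in C^{1+\alpha}[-s,s]$ with $\varphi(0)=\varphi'(0)=0$ and $|\varphi|\le s/4$. We put
\[
J=\{x+i\varphi(x):|x|\le s\},\quad R^+=\{x+iy\in R:y\ge\varphi(x)\},\quad R^-=\{x+iy\in R:y\le\varphi(x)\}.
\]
Note that $\varphi(x)=O(|x|^{1+\alpha})$ as $x\to0$.

Standard squares arise as follows. Let $\delta:(-t_0,t_0)\to\mathbb C$ have an $\alpha$-H\"older derivative, $\delta(0)=0$, $\delta'(0)=1$, and, after shrinking $t_0$, $|\delta'-1|\le1/5$. Then $\xi=\operatorname{Re}\delta$ has $\xi'\ge4/5$, so it has a Lipschitz inverse, and the curve is the graph of $\varphi=\operatorname{Im}\delta\circ\xi^{-1}$. The derivative $\varphi'=(\operatorname{Im}\delta'/\operatorname{Re}\delta')\circ\xi^{-1}$ is $\alpha$-H\"older, vanishes at $0$, and $|\varphi'|\le1/4$, so $|\varphi(x)|\le|x|/4$. If a set $K$ coincides with the curve $\delta$ in a neighborhood of $0$, then $K\cap R=J$ for all small $s$. In particular, a rigid motion takes any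 interior point of a $C^{1+\alpha}$ arc $\Gamma$ to the center of a standard square with $\Gamma\cap R=J$.

\begin{lemma}\label{lem:local}
Let $R,\varphi$ be a standard square. Let $v\ge0$ be continuous on $R$, zero on $J$, and harmonic in the interior of $R$ off $J$. There is $s'>0$, depending only on $R$ and $\varphi$, with the following properties.
\begin{enumerate}
\item[(i)] $v(z)\le C|z-t|$ for $z\in D(0,s')$ and $t\in J\cap D(0,s')$.
\item[(ii)] The gradient $\nabla v$, taken on either side of $J$, extends continuously to $J\cap D(0,s')$.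
\item[(iii)] $v(z)=\sigma_\pm|y|+O(|z|^{1+\alpha})$ as $z=x+iy\to0$ in $R^\pm$, where $\sigma_\pm=\sigma_\pm(v)\ge0$ is the component in the direction $\pm i$ of the limit of $\nabla v$ at $0$ from $R^\pm$. If $v>0$ in the interior of $R^\pm$, then $\sigma_\pm>0$.
\item[(iv)] If $v_1,v_2,\dots$ satisfy the hypotheses on the same square, are uniformly bounded and tend to $0$ pointwise, then $\sigma_\pm(v_k)\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The reflection $z\mapsto\bar z$ exchanges the two sides, so it is enough to treat $R^+$.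

\emph{The conformal map.} Let $S$ be the rectangle $(-3s/4,3s/4)\times(0,s/2)$ with its corners rounded off, so that $\partial S$ is a $C^\infty$ Jordan curve that contains $[-s/2,s/2]$ and $S\supset(-s/2,s/2)\times(0,s/4)$. Let $U$ be the image of $S$ under the shear $(x,y)\mapsto(x,y+\varphi(x))$. The shear maps a regular smooth parametrization $(x(t),y(t))$ of $\partial S$ to $(x(t),y(t)+\varphi(x(t)))$, which is $C^{1+\alpha}$ with nonzero derivative, so $U$ is a Jordan domain with $C^{1+\alpha}$ boundary. Since $|\varphi|\le s/4$, we have $\overline U\subset R^+$, and $U$ lies in the interior of $R$ off $J$. Also $\overline U\supset R^+\cap D(0,s_2)$ if $s_2\le s/8$, because then $0\le y-\varphi(x)\le s/4$ as soon as $|\varphi|\le s/8$ on $[-s_2,s_2]$. Let $f:\mathbb D\to U$ be conformal with $f(1)=0$, extended by (KW), and let $\psi=f^{-1}:\overline U\to\overline{\mathbb D}$.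

The map $\psi$ is Lipschitz. Otherwise there are $a_i\ne b_i$ in $\overline{\mathbb D}$ with $|f(a_i)-f(b_i)|/|a_i-b_i|\to0$, and we may assume $a_i\to a$, $b_i\to b$. Then $f(a)=f(b)$, so $a=b$. Integrating $f'$ along the segment from $b_i$ to $a_i$ gives $f(a_i)-f(b_i)=(f'(a)+o(1))(a_i-b_i)$ with $f'(a)\ne0$, a contradiction.

\emph{Reflection.} The function $V=v\circ f$ is continuous on $\overline{\mathbb D}$, harmonic in $\mathbb D$, and zero on an open arc $I\ni1$ of the unit circle that depends only on $f$. The formula $V(\omega)=-V(1/\bar\omega)$, $|\omega|>1$, extends $V$ harmonically to $\mathbb D\cup I\cup\{|\omega|>1\}$. This open set contains a closed disc $\overline{D(1,\kappa)}$. Choose $s'\le s_2$ with $\psi(R^+\cap D(0,s'))\subset D(1,\kappa)$.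

(i) For $z\in R^+\cap D(0,s')$ and $t\in J\cap D(0,s')$, since $\nabla V$ is bounded on the convex set $D(1,\kappa)$,
\[
v(z)=V(\psi(z))-V(\psi(t))\le C|\psi(z)-\psi(t)|\le C|z-t| .
\]

(ii) The differential of $v=V\circ\psi$ at $z$ is $\xi\mapsto dV(\psi(z))[\xi/f'(\psi(z))]$, and this expression is continuous on $R^+\cap D(0,s')$. At $z=0$ it is the real-linear function $L(\xi)=dV(1)[\xi/f'(1)]$.

(iii) Integrating $f'$ along a segment gives $f(\omega)=f'(1)(\omega-1)+O(|\omega-1|^{1+\alpha})$. With $\omega=\psi(z)$ and $|\psi(z)-1|\le C|z|$ this reads $\psi(z)-1=z/f'(1)+O(|z|^{1+\alpha})$. Taylor's formula for $V$ at $1$, where $V(1)=0$, yields $v(z)=L(z)+O(|z|^{1+\alpha})$. For $z=x+i\varphi(x)$ we get $0=xL(1)+\varphi(x)L(i)+O(|x|^{1+\alpha})$, hence $L(1)=0$ and $L(x+iy)=\sigma_+y$ with $\sigma_+=L(i)$. Taking $z=iy$, $y\downarrow0$, shows $\sigma_+\ge0$. If $z\in R^+$ and $y<0$, then $|y|\le|\varphi(x)|=O(|z|^{1+\alpha})$, so $y$ may be replaced by $|y|$. If $v>0$ in the interior of $R^+$, then $V>0$ in $\mathbb D$, and Harnack's inequality $V(\rho)\ge V(0)\frac{1-\rho}{1+\rho}$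 for $0<\rho<1$ shows that the radial derivative of $V$ at $1$ is at most $-V(0)/2$. So $dV(1)\ne0$, $L\ne0$, and $\sigma_+>0$.

(iv) The extended functions $V_k=v_k\circ f$ are uniformly bounded, and they tend to $0$ pointwise on the circle $|\omega-1|=\kappa$: inside $\mathbb D$ by hypothesis, on $I$ trivially, and outside by the reflection formula. Differentiating the Poisson integral at the center gives
\[
|\nabla V_k(1)|\le\frac2\kappa\cdot\frac1{2\pi}\int_0^{2\pi}|V_k(1+\kappa e^{it})|\,dt\longrightarrow0
\]
by bounded convergence, and $\sigma_+(v_k)\le|\nabla V_k(1)|/|f'(1)|$.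
\end{proof}

With (ii) in hand we can compute the equilibrium density. For $t\in J\cap D(0,s')$ let $n_\pm(t)$ be the unit normal of $J$ pointing into $R^\pm$, and let $\partial_{n_\pm}v(t)$ be the $n_\pm(t)$-component of the limit of $\nabla v$ at $t$ from $R^\pm$. These are continuous functions of $t$, and $\partial_{n_\pm}v(0)=\sigma_\pm(v)$.

\begin{lemma}\label{lem:density}
Let $E$ be compact, and let $R,\varphi$ be a standard square with $E\cap R=J$ and $R\setminus J\subset G$. Then $g=g_E$ satisfies the hypotheses of Lemma~\ref{lem:local}, and on $J\cap D(0,s')$ the measure $\mu_E$ has the continuous density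
\begin{equation}\label{eq:density}
\omega_E=\frac1{2\pi}\bigl(\partial_{n_+}g+\partial_{n_-}g\bigr)
\end{equation}
with respect to arc length.
\end{lemma}

\begin{proof}
The function $g$ is harmonic near $R\setminus J\subset G$ and continuous on $J$ by (G3). Let $h\in C_c^\infty(D(0,s'))$. The vector field $X=g\nabla h-h\nabla g$ is smooth off $J$ with $\operatorname{div}X=g\,\Delta h$. We cannot apply the divergence theorem on $J$ itself, where $g$ is not known to be $C^2$, so we apply it above the shifted graph $y=\varphi(x)+\epsilon$, whose outer normal is $-n_+$: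
\[
\int_{y>\varphi(x)+\epsilon}g\,\Delta h\,d\lambda=\int\bigl(h\nabla g-g\nabla h\bigr)\bigl(x+i\varphi(x)+i\epsilon\bigr)\cdot n_+\,\sqrt{1+\varphi'(x)^2}\,dx .
\]
As $\epsilon\to0$, on the support of $h$ the values of $g$ tend uniformly to $0$ and those of $\nabla g$ tend uniformly to the boundary values from Lemma~\ref{lem:local}(ii). The limit is $\int_Jh\,\partial_{n_+}g\,ds$. The same computation below the graph gives $\int_Jh\,\partial_{n_-}g\,ds$. Since $J$ has area zero and $g=p_E$ on $R\setminus J$, adding the two and using (G1) gives $2\pi\int h\,d\mu_E=\int_Jh\,(\partial_{n_+}g+\partial_{n_-}g)\,ds$.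
\end{proof}

\subsection{The endpoint}

At an endpoint the domain $G$ wraps around the arc with opening angle $2\pi$, and Lemma~\ref{lem:local} does not apply. The preimage of the arc under $w\mapsto w^2$ consists of two arcs leaving $0$ in opposite directions. The point of the next lemma is that together they form one arc which is still $C^{1+\alpha}$ at $0$.

\begin{lemma}\label{lem:unfold}
Let $\Gamma$ be a $C^{1+\alpha}$ arc with endpoint $0$ and tangent direction $1$ there, and let $\Gamma^*=\{w:w^2\in\Gamma\}$. For all small $s>0$ there is a standard square $R,\varphi$ with $\varphi$ odd and $\Gamma^*\cap R=J$. The set $W=\{w^2:w\in R\setminus J\}$ is connected, and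
\[
D(0,s^2)\setminus\Gamma\ \subset\ W\ \subset\ \overline{D(0,2s^2)}\setminus\Gamma .
\]
\end{lemma}

\begin{proof}
Let $\gamma:[0,\ell]\to\Gamma$ be a $C^{1+\alpha}$ parametrization with $\gamma(0)=0$ and, after a linear change of parameter, $\gamma'(0)=1$. The function $q(u)=\int_0^1\gamma'(\tau u)\,d\tau$ is $\alpha$-H\"older, $q(0)=1$, and $\gamma(u)=u\,q(u)$; for $u>0$ it is $C^1$. For small $t_0$ and $|t|<t_0$ the values $q(t^2)$ are close to $1$, and we set $\delta(t)=t\sqrt{q(t^2)}$ with the principal root. Then $\delta$ is odd and $\delta(t)^2=\gamma(t^2)$. For $t\ne0$, differentiating this identity gives $2\delta\delta'=2t\gamma'(t^2)$, that is,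
\[
\delta'(t)=\gamma'(t^2)\big/\sqrt{q(t^2)},
\]
and the formula also holds at $t=0$, since $\delta(t)/t\to1$. The right side is $\alpha$-H\"older, because $t\mapsto t^2$ is Lipschitz and $q$ stays away from $0$. The compact set $\gamma([t_0^2,\ell])$ has positive distance from $0$, and $w^2=\gamma(t^2)$ means $w=\pm\delta(t)=\delta(\pm t)$. So $\Gamma^*$ coincides with the curve $\delta$ near $0$, and the discussion before Lemma~\ref{lem:local} provides the square; $\varphi$ is odd because $\delta$ is.

Since $\varphi$ is odd, $R^-=-R^+$, so $W$ is the image under squaring of $R^+\setminus J$. This set is connected, as each of its points is joined to the top side of $R$ by a vertical segment. If $|z|<s^2$ and $z\notin\Gamma$, the square roots of $z$ lie in $R\setminus J$; this is the first inclusion. The second holds because $|w|^2\le2s^2$ on $R$ and $R\setminus J$ is disjoint from $\Gamma^*$.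
\end{proof}

\begin{proposition}\label{prop:endpoint}
Let $(E,\Gamma,A)$ be a normalized admissible triple with $r$ as in Definition~\ref{def:adm}, let $g=g_E$, and take the square of Lemma~\ref{lem:unfold} with $2s^2<r$. Then $W\subset G$. The measure $\mu_E$ has a continuous density $\omega_E$ on $\Gamma\cap D(0,s^2)\setminus\{0\}$, the limit $\Omega_A$ exists, and $0<\Omega_A<\infty$. With $\sigma=2\pi\Omega_A$ there are $r_0,C_0>0$ such that
\begin{align}
\bigl|g(w^2)-\sigma|\operatorname{Im}w|\bigr|&\le C_0|w|^{1+\alpha}&&(|w|\le r_0),\label{eq:asym}\\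
g(w^2)&\le C_0|w-t|&&(|w|,|t|\le r_0,\ t^2\in E).\label{eq:lip}
\end{align}
\end{proposition}

\begin{proof}
The set $W$ lies in $D(0,r)\setminus\Gamma=D(0,r)\setminus E$. It is connected, so it lies in one component of $\mathbb C\setminus E$. Since $0\in\partial G$, the domain $G$ meets $D(0,s^2)\setminus\Gamma\subset W$. Hence $W\subset G$.

Let $g^*(w)=g(w^2)$ on $R$. It is positive and harmonic off $J$ because $W\subset G$, and it is zero and continuous on $J$ by (G3). Lemma~\ref{lem:local} applies and gives $\sigma_\pm>0$. Since $g^*$ is even, comparing the expansions (iii) at $iy$ and $-iy$ gives $\sigma_+=\sigma_-$; call this number $\sigma$. Parts (iii) and (i) are now \eqref{eq:asym} and \eqref{eq:lip} for a small $r_0<s'$; note that $t^2\in E$ and $|t|\le r_0$ imply $t\in J$.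

It remains to show that $\Omega_A$ exists and equals $\sigma/2\pi$. Let $z\in\Gamma$, $0<|z|<s^2$. We may assume $B\notin D(0,s^2)$, for otherwise $J$ would not be a graph over all of $[-s,s]$. So $z$ is an interior point of $\Gamma$, and Lemma~\ref{lem:density}, applied in a small rotated square about $z$ inside $D(0,s^2)$, gives \eqref{eq:density} at $z$. Write $z=t^2$ with $t\in J\setminus\{0\}$ and $|t|<s'$. Near $t$ the map $w\mapsto w^2$ is conformal, it maps $J$ into $\Gamma$ and the two sides of $J$ to the two sides of $\Gamma$, and its differential at $t$ is multiplication by $2t$. So it maps the unit normals of $J$ at $t$ to $2|t|$ times the corresponding unit normals of $\Gamma$ at $z$, and the chain rule gives $\partial_{n_\pm}g^*(t)=2|t|\,\partial_{n_\pm}g(z)$. Since $|t|=\sqrt{|z|}$,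
\[
\sqrt{|z|}\,\omega_E(z)=\frac1{4\pi}\bigl(\partial_{n_+}g^*(t)+\partial_{n_-}g^*(t)\bigr)\longrightarrow\frac{\sigma_++\sigma_-}{4\pi}=\frac\sigma{2\pi}
\]
as $t\to0$, by the continuity in Lemma~\ref{lem:local}(ii).
\end{proof}

\begin{remark}
The hypothesis $A\in\partial G$ was used only to get $W\subset G$, which makes $\sigma$ positive. If it fails, $W$ lies in a bounded component of $\mathbb C\setminus E$. By the maximum principle $|P|\le\|P\|_E$ on $D(0,s^2)$ for every polynomial $P$, and $|P^{(j)}(A)|\le j!\,s^{-2j}\|P\|_E$ does not grow with the degree at all.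
\end{remark}

\section{The extremal problem in $\mathcal B_\sigma$}\label{sec:class}

By \eqref{eq:asym}, $n\,g((w/n)^2)\to\sigma|\operatorname{Im}w|$, and in the limit the Bernstein--Walsh inequality becomes the inequality that defines $\mathcal B_\sigma$. The limiting problem is to bound the derivatives of $k\in\mathcal B_\sigma$ on the half-line $[0,\infty)$, which is the limit of $n^2E$.

\begin{lemma}\label{lem:class}
If $k\in\mathcal B_\sigma$, then $|k^{(j)}(x)|\le\Lambda_j(\sigma)$ for $x\ge0$ and $j\ge1$. The function $\cos(\sigma\sqrt\zeta)$ belongs to $\mathcal B_\sigma$ and gives equality at $x=0$.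
\end{lemma}

\begin{proof}
Put $h_j(w)=k^{(j)}(w^2)$, an even entire function. Fact (B) controls the derivatives of $h_0$, and we must express $h_j$ through them. We have $h_j'(w)=2w\,h_{j+1}(w)$. As on the segment, dividing by $w$ is harmless because $h_j'(0)=0$: we have $h_j'(w)=w\int_0^1h_j''(uw)\,du$, so $h_{j+1}(w)=\frac12\int_0^1h_j''(uw)\,du$, and for $m\ge0$
\begin{equation}\label{eq:recursion}
h_{j+1}^{(m)}(w)=\frac12\int_0^1u^m\,h_j^{(m+2)}(uw)\,du .
\end{equation}
We show by induction on $j$ that for all $m\ge0$
\[
\sup_{\mathbb R}|h_j^{(m)}|\le\frac{\sigma^{m+2j}}{2^j\,(m+1)(m+3)\cdots(m+2j-1)} .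
\]
For $j=0$ the product is empty and this is (B). If the bound holds for $j$, then \eqref{eq:recursion} and $\int_0^1u^m\,du=1/(m+1)$ give
\[
\sup_{\mathbb R}|h_{j+1}^{(m)}|\le\frac1{2(m+1)}\cdot\frac{\sigma^{m+2+2j}}{2^j\,(m+3)\cdots(m+2j+1)},
\]
which is the bound for $j+1$. The case $m=0$ is the assertion, since every $x\ge0$ is the square of a real number.

The function $\cos(\sigma\sqrt\zeta)=\sum_j(-1)^j\sigma^{2j}\zeta^j/(2j)!$ is entire, and $|\cos\sigma w|\le\cosh(\sigma\operatorname{Im}w)\le e^{\sigma|\operatorname{Im}w|}$. Its $j$-th derivative at $0$ has modulus $\sigma^{2j}j!/(2j)!=\Lambda_j(\sigma)$ by \eqref{eq:Lambda}.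
\end{proof}

The extremal function fits the meaning of $\Omega_A$. It has $\sigma n\sqrt\rho/\pi+O(1)=2\Omega_An\sqrt\rho+O(1)$ zeros in $[0,n^2\rho]$, and $2\Omega_An\sqrt\rho$ is, to leading order in $\rho$, $n$ times the equilibrium charge within distance $\rho$ of $A$.

\section{The upper bound}\label{sec:upper}

In this section $(E,\Gamma,A)$ is a normalized admissible triple, $g=g_E$, and $\sigma,r_0,C_0$ are as in Proposition~\ref{prop:endpoint}.

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $k_n(\zeta)=P_n(\zeta/n^2)$. By (G4) and \eqref{eq:asym},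
\begin{equation}\label{eq:kn}
|k_n(w^2)|\le e^{n\,g((w/n)^2)}\le\exp\bigl(\sigma|\operatorname{Im}w|+C_0|w|^{1+\alpha}n^{-\alpha}\bigr),\qquad|w|\le r_0n .
\end{equation}
On a given disc this bounds all but finitely many $k_n$ uniformly, so the family is locally bounded, and it is normal by Montel's theorem. If a subsequence converges locally uniformly to $k$, then letting $n\to\infty$ in \eqref{eq:kn} for fixed $w$ gives $|k(w^2)|\le e^{\sigma|\operatorname{Im}w|}$.
\end{proof}

Part (a) sees only points at distance $O(n^{-2})$ from $A$. For all other points of $\Gamma_1$ we show that the derivative is of smaller order, and for this Cauchy's estimate on a suitable disc suffices.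

\begin{proposition}\label{prop:upper}
Let $\Gamma_1\subset\Gamma\setminus\{B\}$ be a closed subarc with endpoint $A$, and let $j\ge1$. Then
\[
\limsup_{n\to\infty}\ \sup_{\deg P\le n,\ \|P\|_E\le1}n^{-2j}\,\|P^{(j)}\|_{\Gamma_1}\le\Lambda_j(\sigma).
\]
\end{proposition}

\begin{proof}
Suppose not. Then there are $\eta>0$ and, for infinitely many $n$, polynomials $P_n$ with $\deg P_n\le n$, $\|P_n\|_E\le1$ and points $z_n\in\Gamma_1$ such that
\begin{equation}\label{eq:contra}
|P_n^{(j)}(z_n)|\ge(1+\eta)\,n^{2j}\Lambda_j(\sigma).
\end{equation}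
Passing to a subsequence, we may assume that $z_n\to z_*\in\Gamma_1$ and that $n^2|z_n|$ is bounded or tends to infinity. Since $B\notin\Gamma_1$, the point $z_*$ is either $0$ or an interior point of $\Gamma$.

\emph{Case 1: $n^2|z_n|$ is bounded.} Write $z_n=(w_n/n)^2$ with $w_n$ bounded. Along a subsequence, $w_n\to w_*$ and, by part (a), $k_n(\zeta)=P_n(\zeta/n^2)\to k\in\mathcal B_\sigma$ locally uniformly, together with all derivatives. Since $g(z_n)=0$, inequality \eqref{eq:asym} at $w_n/n$ gives $\sigma|\operatorname{Im}w_n|\le C_0|w_n|^{1+\alpha}n^{-\alpha}\to0$, so $w_*$ is real. Therefore $n^{-2j}P_n^{(j)}(z_n)=k_n^{(j)}(w_n^2)\to k^{(j)}(w_*^2)$ with $w_*^2\ge0$, and Lemma~\ref{lem:class} contradicts \eqref{eq:contra}.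

\emph{Case 2: $n^2|z_n|\to\infty$ and $z_*=0$.} Write $z_n=t_n^2$, so that $t_n\to0$ and $n|t_n|\to\infty$. By \eqref{eq:lip}, $ng(w^2)$ is bounded for $|w-t_n|\le1/n$, and squaring stretches this disc by the factor $2|t_n|$; so we take the radius $|t_n|/n$ in the $z$-plane. Let $|z-z_n|\le|t_n|/n$ and $w^2=z$. Since $|w+t_n|^2+|w-t_n|^2=2|w|^2+2|t_n|^2\ge2|t_n|^2$, we can choose the sign of $w$ so that $|w+t_n|\ge|t_n|$. Then $|w-t_n|=|z-z_n|/|w+t_n|\le1/n$. For large $n$ we have $|w|,|t_n|\le r_0$, so $ng(z)\le C_0$ by \eqref{eq:lip} and $|P_n(z)|\le e^{C_0}$ by (G4). Cauchy's estimate gives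
\[
|P_n^{(j)}(z_n)|\le j!\,e^{C_0}\,(n/|t_n|)^j=j!\,e^{C_0}\,n^{2j}\,(n|t_n|)^{-j}=o(n^{2j}),
\]
which contradicts \eqref{eq:contra}.

\emph{Case 3: $z_*$ is an interior point of $\Gamma$.} We know nothing about $E$ near $z_*$ except that it contains $\Gamma$, so we use $g_\Gamma$ in place of $g_E$: since $\|P_n\|_\Gamma\le1$, (G4) gives $|P_n|\le e^{ng_\Gamma}$. By (G3), Lemma~\ref{lem:local}(i) applies to $g_\Gamma$ in a standard square centered at $z_*$, and gives $g_\Gamma(z)\le C|z-z_n|$ for $z$ near $z_*$ and $n$ large. Hence $|P_n|\le e^C$ on $D(z_n,1/n)$ and $|P_n^{(j)}(z_n)|\le j!\,e^Cn^j=o(n^{2j})$, which contradicts \eqref{eq:contra}.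
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:arcs}]
A Jordan arc does not separate the plane. By Janiszewski's theorem, if two compact sets have connected or empty intersection and neither separates two given points, then their union does not separate them either. By induction on the number of arcs, $\mathbb C\setminus E$ is connected, so $G=\mathbb C\setminus E$. The set $E$ has area zero, hence $A\in\partial G$, and the arcs other than $\Gamma$ have positive distance from $A$. So $(E,\Gamma,A)$ is admissible. Lemma~\ref{lem:density} applies at every interior point of every arc and gives the density $\omega_E$, and Proposition~\ref{prop:endpoint} gives $\Omega_A\in(0,\infty)$. The closure of $\tilde E$ is a compact subset of $\Gamma\setminus\{B\}$, so it lies in a closed subarc $\Gamma_1$ as in Proposition~\ref{prop:upper}. That proposition, applied to $P_n/\|P_n\|_E$, is the assertion; the error term is uniform because the supremum over $P$ is taken before the limit.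
\end{proof}

The exclusion of $B$ was used to make Case 3 an interior case. It cannot be dropped in Theorem~\ref{thm:arcs} if $\Omega_B>\Omega_A$, since Theorem~\ref{thm:general}(c) at the endpoint $B$ then gives a larger constant.

\section{Polynomials with a prescribed scaling limit}\label{sec:construct}

Let $(E,\Gamma,A)$ be a normalized admissible triple. Let $\mathcal L(E)$ be the set of entire functions $F$ for which there are polynomials $P_n$, $n\ge1$, with $\deg P_n\le n$, $\|P_n\|_E\le1$ and $P_n(\zeta/n^2)\to F(\zeta)$ locally uniformly. Theorem~\ref{thm:general}(b) says that $\mathcal B_\sigma\subset\mathcal L(E)$. We shall approximate twice, once the function and once the set, and both times use the following diagonal argument.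

\begin{lemma}\label{lem:closed}
If $F_i\in\mathcal L(E)$ and $F_i\to F$ locally uniformly, then $F\in\mathcal L(E)$.
\end{lemma}

\begin{proof}
Let $P_{n,i}$ be polynomials for $F_i$. Choose $N_1<N_2<\cdots$ so that $|P_{n,i}(\zeta/n^2)-F_i(\zeta)|\le1/i$ for $|\zeta|\le i$ and $n\ge N_i$. Put $P_n=P_{n,i}$ for $N_i\le n<N_{i+1}$, and $P_n=0$ for $n<N_1$.
\end{proof}

The construction produces $L^2$ bounds with the weight $e^{-2ng}$, and these must be turned into pointwise bounds at all points of $E$, including those far from $A$. The mean value inequality does this on discs where $ng$ is bounded. We therefore first assume that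
\begin{equation}\label{eq:H}
g_E(z)\le C|z-z'|^{1/2}\qquad(z'\in E,\ |z-z'|\le1),\tag{H}
\end{equation}
which makes $ng_E$ bounded on all discs of radius $n^{-2}$ centered on $E$.

\begin{lemma}\label{lem:H}
Condition \eqref{eq:H} holds when $E$ is a finite union of $C^{1+\alpha}$ arcs and closed discs.
\end{lemma}

\begin{proof}
By (G2), $g_E\le g_K$ for each of the finitely many pieces $K$, and $z'$ lies in one of them. So it is enough to treat one piece. For $K=\overline{D(a,\tau)}$ we have $g_K(z)=\log^+(|z-a|/\tau)\le\max(0,|z-a|-\tau)/\tau\le|z-z'|/\tau\le|z-z'|^{1/2}/\tau$.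

Let $K=\Gamma$ be an arc. Each $p\in\Gamma$ has a disc $D(p,\rho_p)$, $\rho_p\le1/2$, such that $g_\Gamma(z)\le C_p|z-z'|^{1/2}$ for $z\in D(p,\rho_p)$ and $z'\in\Gamma\cap D(p,\rho_p)$. At an interior point this follows from Lemma~\ref{lem:local}(i). At an endpoint, which we move to $0$, the triple $(\Gamma,\Gamma,0)$ is admissible by (G3). Write $z=w^2$, $z'=t^2$ with signs chosen so that $|w-t|\le|w+t|$; then $|w-t|^2\le|w-t|\,|w+t|=|z-z'|$, and \eqref{eq:lip} gives the bound. Cover $\Gamma$ by finitely many discs $D(p,\rho_p/2)$ and let $\rho$ be the least of the numbers $\rho_p/2$. If $|z-z'|<\rho$, both points lie in one $D(p,\rho_p)$. If $\rho\le|z-z'|\le1$, then $g_\Gamma(z)\le m\le m\rho^{-1/2}|z-z'|^{1/2}$, where $m$ is the maximum of $g_\Gamma$ on the closed $1$-neighborhood of $\Gamma$.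
\end{proof}

Write $\bar\partial=\frac12(\partial_x+i\partial_y)$. A locally integrable function with $\bar\partial Q=0$ in the sense of distributions agrees almost everywhere with a holomorphic function. We use H\"ormander's theorem in one variable.

\begin{enumerate}
\item[(H\"o)] (\cite[Theorem 4.4.2]{Hormander}.) Let $\phi$ be subharmonic on $\mathbb C$ and $\int|f|^2e^{-\phi}\,d\lambda<\infty$. Then there is $u\in L^2_{\mathrm{loc}}(\mathbb C)$ with $\bar\partial u=f$ and $\int|u|^2e^{-\phi}(1+|z|^2)^{-2}\,d\lambda\le\int|f|^2e^{-\phi}\,d\lambda$.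
\end{enumerate}

\begin{proposition}\label{prop:construct}
If the normalized admissible triple $(E,\Gamma,A)$ satisfies \eqref{eq:H}, then $\mathcal B_\sigma\subset\mathcal L(E)$, where $\sigma=2\pi\Omega_A$.
\end{proposition}

\begin{proof}
Let $g=g_E$. By \eqref{eq:H} it is continuous at the points of $E$; it is harmonic in $G$ and zero in the other components of $\mathbb C\setminus E$. So $g$ is continuous on $\mathbb C$. It is subharmonic, since the sub-mean value inequality holds in $G$ by harmonicity and off $G$ because $g\ge0$ and $g$ vanishes there.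

\emph{Plan.} Given $F\in\mathcal B_\sigma$, we cut off $F(n^2z)$ at $|z|\approx\delta_n$ and subtract a solution $u_n$ of the $\bar\partial$-equation given by (H\"o) with $\phi=2ng$. The weight is the right one because it measures functions against the Bernstein--Walsh bound $e^{ng}$: finiteness of the weighted norm forces degree at most $n$, and smallness of it forces smallness on $E$. For $u_n$ to be small, $F(n^2z)$ must be much smaller than $e^{ng(z)}$ where we cut. This fails for a general $F$; for instance $\cos(\sigma\sqrt\zeta)$ does not decay on $[0,\infty)$. So we first trade a little of the type $\sigma$ for a factor with polynomial decay. The radius $\delta_n$ is subject to two conditions: $n\delta_n^{1/2}$ must grow like a power of $n$, so that the decay takes effect, and $n\delta_n^{(1+\alpha)/2}$ must tend to $0$, so that \eqref{eq:asym} lets us compare $e^{\sigma n|\operatorname{Im}w|}$ with $e^{ng(w^2)}$. Both hold for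
\[
\delta_n=n^{-2+2\beta},\qquad\beta=\frac\alpha{2(1+\alpha)} .
\]

\emph{Damping.} Fix an integer $M$ with $M\beta\ge2$ and a number $0<\varepsilon<1$. From now on $C$ may depend on $\varepsilon$. Let $\eta=\varepsilon\sigma/(2M)$, $S(u)=(\sin u)/u$ and
\[
F_\varepsilon(\zeta)=F\bigl((1-\varepsilon)^2\zeta\bigr)\,S(\eta\sqrt\zeta)^{2M},
\]
which is entire because $S$ is even. From $S(u)=\int_0^1\cos(us)\,ds$ and $|\cos u|,|\sin u|\le e^{|\operatorname{Im}u|}$ we get $|S(u)|\le e^{|\operatorname{Im}u|}\min(1,1/|u|)$. Since $(1-\varepsilon)\sigma+2M\eta=\sigma$,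
\begin{equation}\label{eq:damped}
|F_\varepsilon(w^2)|\le e^{\sigma|\operatorname{Im}w|}\min\bigl(1,(\eta|w|)^{-2M}\bigr).
\end{equation}
As $\varepsilon\to0$ we have $\eta\to0$ and $F_\varepsilon\to F$ locally uniformly. By Lemma~\ref{lem:closed} it suffices to prove $F_\varepsilon\in\mathcal L(E)$.

Let $n$ be so large that $\delta_n^{1/2}\le r_0$ and $n^{-2}<\delta_n/8$. Since $(1-\beta)(1+\alpha)=1+\alpha/2$, inequality \eqref{eq:asym} gives
\begin{equation}\label{eq:compare}
\bigl|ng(w^2)-\sigma n|\operatorname{Im}w|\bigr|\le C_0\,n\cdot n^{-(1-\beta)(1+\alpha)}=C_0n^{-\alpha/2}\qquad(|w|\le\delta_n^{1/2}).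
\end{equation}
If $z=w^2$ and $\delta_n/8\le|z|\le\delta_n$, then $n|w|\ge n^\beta/\sqrt8$, and \eqref{eq:damped} at $nw$ together with \eqref{eq:compare} gives
\begin{equation}\label{eq:small}
|F_\varepsilon(n^2z)|\le C\,n^{-2M\beta}e^{ng(z)}\le C\,n^{-4}e^{ng(z)}\qquad(\delta_n/8\le|z|\le\delta_n).
\end{equation}

\emph{Cutting off and correcting.} Let $\chi\in C_c^\infty(\mathbb D)$, $0\le\chi\le1$, $\chi=1$ on $D(0,1/2)$. Put $\chi_n(z)=\chi(z/\delta_n)$, $\Phi_n(z)=\chi_n(z)F_\varepsilon(n^2z)$ and $f_n=\bar\partial\Phi_n=F_\varepsilon(n^2z)\,\bar\partial\chi_n$. The function $f_n$ is supported in $\delta_n/2\le|z|\le\delta_n$, and $|\bar\partial\chi_n|\le C/\delta_n$. By \eqref{eq:small},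
\[
\int|f_n|^2e^{-2ng}\,d\lambda\le Cn^{-8}\,\delta_n^{-2}\cdot\pi\delta_n^2=Cn^{-8}.
\]
By (H\"o) there is $u_n$ with $\bar\partial u_n=f_n$ and
\begin{equation}\label{eq:L2}
\int|u_n|^2e^{-2ng}(1+|z|^2)^{-2}\,d\lambda\le Cn^{-8}.
\end{equation}
Let $Q_n=\Phi_n-u_n$. Then $\bar\partial Q_n=0$, so after changing $u_n$ on a null set $Q_n$ is entire. In $D(0,\delta_n/2)$ we have $\Phi_n(z)=F_\varepsilon(n^2z)$, and $u_n$ is holomorphic there.

\emph{Degree.} By (G1), $e^{-2ng}(1+|z|^2)^{-2}\ge e^{-2nC}(1+|z|)^{-2n-4}$. Since $\Phi_n$ is bounded with compact support, \eqref{eq:L2} gives $\int|Q_n|^2(1+|z|)^{-2n-4}\,d\lambda<\infty$. With $Q_n=\sum_ma_mz^m$, Parseval's identity on circles turns this integral into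
\[
\sum_{m\ge0}2\pi|a_m|^2\int_0^\infty\rho^{2m+1}(1+\rho)^{-2n-4}\,d\rho .
\]
The inner integral diverges when $2m+1-2n-4\ge-1$, that is, when $m\ge n+1$. Hence $\deg Q_n\le n$.

\emph{Norm on $E$.} For $h$ holomorphic in $D(z,n^{-2})$ the mean value inequality reads $|h(z)|^2\le\frac{n^4}\pi\int_{D(z,n^{-2})}|h|^2\,d\lambda$. Let $z\in E$ and $D_z=D(z,n^{-2})$. By \eqref{eq:H}, $ng\le C$ on $D_z$, and $D_z$ lies in a fixed bounded set, so \eqref{eq:L2} gives $\int_{D_z}|u_n|^2\,d\lambda\le Cn^{-8}$ uniformly in $z\in E$.

If $|z|\le\delta_n/4$, then $D_z\subset D(0,\delta_n/2)$, so $|u_n(z)|^2\le\frac{n^4}\pi\,Cn^{-8}$. Write $z=w^2$. Since $g(z)=0$, \eqref{eq:compare} gives $\sigma n|\operatorname{Im}w|\le C_0n^{-\alpha/2}$, and \eqref{eq:damped} gives $|F_\varepsilon(n^2z)|\le\exp(C_0n^{-\alpha/2})$. Thus $|Q_n(z)|\le\exp(C_0n^{-\alpha/2})+Cn^{-2}$.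

If $|z|\ge\delta_n/4$, then every $\xi\in D_z$ has $|\xi|\ge\delta_n/8$. Either $|\xi|\le\delta_n$ and \eqref{eq:small} applies with $ng(\xi)\le C$, or $\chi_n(\xi)=0$. So $|\Phi_n|\le Cn^{-4}$ on $D_z$, and the mean value inequality for $Q_n$ gives
\[
|Q_n(z)|^2\le\frac{n^4}\pi\int_{D_z}2\bigl(|\Phi_n|^2+|u_n|^2\bigr)\,d\lambda\le\frac{2n^4}\pi\bigl(Cn^{-12}+Cn^{-8}\bigr)\le Cn^{-4}.
\]
Together, $\limsup_n\|Q_n\|_E\le1$.

\emph{Local limit.} Let $|\zeta|\le T$. For large $n$ the disc $D(\zeta/n^2,n^{-2})$ lies in $D(0,(T+1)n^{-2})\subset D(0,\delta_n/2)$, and on it $ng\le C(T+1)^{1/2}$ by \eqref{eq:H} with $z'=0$. By \eqref{eq:L2} and the mean value inequality, $|u_n(\zeta/n^2)|\le C_Tn^{-2}$. Hence $Q_n(\zeta/n^2)=F_\varepsilon(\zeta)-u_n(\zeta/n^2)\to F_\varepsilon(\zeta)$ locally uniformly. The polynomials $P_n=Q_n/\max(1,\|Q_n\|_E)$ have the same limit and satisfy $\|P_n\|_E\le1$; for the finitely many small $n$ put $P_n=0$. So $F_\varepsilon\in\mathcal L(E)$.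
\end{proof}

By Lemma~\ref{lem:H}, this already proves Theorem~\ref{thm:general}(b) for the sets of Theorem~\ref{thm:arcs}.

\section{General compact sets and the end of the proof}\label{sec:general}

Condition \eqref{eq:H} can fail for an admissible triple. If $E=\Gamma\cup\{p\}$ with $p\notin\Gamma$, then $\mu_E=\mu_\Gamma$ because $\mu_E$ has no atoms, and $g_E(z)\to g_\Gamma(p)>0$ as $z\to p$. The remedy is to enlarge $E$ away from $A$ to a set $E_\tau$ that satisfies \eqref{eq:H}. A polynomial bounded by $1$ on $E_\tau$ is bounded by $1$ on $E$, so $\mathcal L(E_\tau)\subset\mathcal L(E)$. The price is that $\sigma$ changes, and we must show that the change is small.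

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
Let $r$ be as in Definition~\ref{def:adm}. For $0<\tau<r/2$ cover the compact set $E\setminus D(0,r)$ by finitely many closed discs of radius $\tau$ centered at its points, and let $E_\tau$ be the union of $\Gamma$ and these discs. Let $K_\tau=\{z:\operatorname{dist}(z,E)\le\tau\}$. Then
\[
E\subset E_\tau\subset K_\tau,\qquad E_\tau\cap D(0,r/2)=\Gamma\cap D(0,r/2),
\]
and $E_\tau$ satisfies \eqref{eq:H} by Lemma~\ref{lem:H}. Let $G_\tau\subset G$ be the unbounded component of $\mathbb C\setminus E_\tau$. Fix the square of Lemma~\ref{lem:unfold} with $2s^2<r/2$; it does not depend on $\tau$.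

\emph{Exhaustion of $G$.} Let $z\in G$. Join $z$ by a path in $G$ to a point outside a large closed disc $\Delta\supset K_r$. The path is compact, so it has distance $2d>0$ from $E$. Let $O_z$ be the union of the open $d$-neighborhood of the path, $\mathbb C\setminus\Delta$ and $\{\infty\}$. It is a domain on the sphere containing $z$ and $\infty$, and for $\tau<d$ it avoids $K_\tau$, so $O_z\subset G_\tau\cup\{\infty\}$.

\emph{Admissibility.} Apply this to one point $z_0\in W\subset G$. For small $\tau$ we have $z_0\in G_\tau$. The connected set $W\subset D(0,r/2)\setminus\Gamma$ is disjoint from $E_\tau$, so $W\subset G_\tau$, and $0\in\partial G_\tau$ because $W\supset D(0,s^2)\setminus\Gamma$. Thus $(E_\tau,\Gamma,A)$ is admissible. Let $\sigma_\tau>0$ be its constant in \eqref{eq:asym}. Proposition~\ref{prop:construct} gives $\mathcal B_{\sigma_\tau}\subset\mathcal L(E_\tau)\subset\mathcal L(E)$.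

\emph{Claim: $\sigma_\tau\to\sigma$ as $\tau\to0$.} The function $d_\tau=g_E-g_{E_\tau}$ is nonnegative by (G2) and harmonic in $G_\tau$. By (G1) it extends harmonically to $\infty$ with $d_\tau(\infty)=\log(\operatorname{cap}E_\tau/\operatorname{cap}E)$. Capacity is monotone, and it is continuous along decreasing sequences of compact sets \cite[Theorem 5.1.3]{Ransford}. Since $K_\tau$ decreases to $E$, we get $\operatorname{cap}E\le\operatorname{cap}E_\tau\le\operatorname{cap}K_\tau\to\operatorname{cap}E$, so $d_\tau(\infty)\to0$. For $z\in G$, Harnack's inequality in the fixed domain $O_z$ gives $d_\tau(z)\le C_z\,d_\tau(\infty)$ for small $\tau$, with $C_z$ independent of $\tau$. So $d_\tau\to0$ pointwise in $G$.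

Let $v_\tau(w)=d_\tau(w^2)$ on $R$. Since $W\subset G_\tau$ and both Green functions are continuous and zero on $\Gamma$ by (G3), $v_\tau$ satisfies the hypotheses of Lemma~\ref{lem:local}. Moreover $0\le v_\tau\le\max_{w\in R}g_E(w^2)$, and $v_\tau\to0$ pointwise on $R$. Subtracting the expansions \eqref{eq:asym} for $E$ and $E_\tau$ at $w=iy$, $y\downarrow0$, gives $\sigma_+(v_\tau)=\sigma-\sigma_\tau$. Lemma~\ref{lem:local}(iv), applied along any sequence $\tau\to0$, proves the claim.

\emph{Conclusion.} Let $F\in\mathcal B_\sigma$ and $F^{(\tau)}(\zeta)=F((\sigma_\tau/\sigma)^2\zeta)$. Then $|F^{(\tau)}(w^2)|=|F((\sigma_\tau w/\sigma)^2)|\le e^{\sigma_\tau|\operatorname{Im}w|}$, so $F^{(\tau)}\in\mathcal B_{\sigma_\tau}\subset\mathcal L(E)$. By the claim $F^{(\tau)}\to F$ locally uniformly, and Lemma~\ref{lem:closed} gives $F\in\mathcal L(E)$.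
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $a_n$ and $b_n$ be the two suprema in (c), taken over $\Gamma_1$ and at $A$. Since $A\in\Gamma_1$, we have $b_n\le a_n$, and $\limsup a_n\le\Lambda_j(\sigma)$ by Proposition~\ref{prop:upper}. Apply (b) to $F(\zeta)=\cos(\sigma\sqrt\zeta)$. The $j$-th derivative of $P_n(\zeta/n^2)$ at $0$ is $n^{-2j}P_n^{(j)}(0)$, and it tends to $F^{(j)}(0)$, of modulus $\Lambda_j(\sigma)$ by Lemma~\ref{lem:class}. Hence $\liminf b_n\ge\Lambda_j(\sigma)$, and both sequences converge to $\Lambda_j(\sigma)$.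
\end{proof}

The existence and positivity of $\Omega_A$ are part of Proposition~\ref{prop:endpoint}, and part (a) was proved in Section~\ref{sec:upper}. This completes the proof of Theorem~\ref{thm:general}.

\begin{thebibliography}{9}

\bibitem{Boas}
Boas, \emph{Entire Functions}.

\bibitem{Hormander}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{KNT}
Sergei Kalmykov, B\'ela Nagy and Vilmos Totik, \emph{Bernstein- and Markov-type inequalities}, arXiv:2104.02348 (2021).

\bibitem{Pommerenke}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.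

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
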